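# The linear term in the height of the classical modular polynomial

## 1. Modular functions, modular polynomials, heights

Throughout, $z=x+iy$ and $u$ are points of the upper half-plane $\mathbb H$, and $v=\operatorname{Im}u$.

**Definition 1 (the modular surface).** Let $\Gamma=PSL_2(\mathbb Z)$, $d\mu=dx\,dy/y^2$, $D=y^2(\partial_x^2+\partial_y^2)$, and let $F=\{|x|\le\frac12,\ |z|\ge1\}$ be the standard fundamental domain, with $F_Y=\{z\in F: y\le Y\}$. Put $\rho=e^{2\pi i/3}$, $q=e^{2\pi i z}$, and write $d(z,w)$ for hyperbolic distance and $B(z_0,r)$ for the closed hyperbolic ball.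

The operator $D$ commutes with every $z\mapsto\gamma z$, $\gamma\in GL_2^+(\mathbb R)$, and $D\varphi\,d\mu=(\varphi_{xx}+\varphi_{yy})\,dx\,dy$. *Example.* $D\log y=-1$ and $Dy^s=s(s-1)y^s$. For $Y\ge1$ the part of $F$ above height $Y$ has measure $\int_Y^\infty dy/y^2=1/Y$. Since $\mu(F)=\pi/3$, we get $\mu(F_Y)=\frac\pi3-\frac1Y$.

We use two textbook facts freely. Unfolding: $\int_F\sum_{\gamma\in\Gamma}\varphi(\gamma z)\,d\mu=\int_{\mathbb H}\varphi\,d\mu$ for $\varphi\in C_c(\mathbb H)$. Green's formula for smooth $\Gamma$-invariant $f,h$ and $Y>1$: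
$$\int_{F_Y}f\,Dh\,d\mu=-\int_{F_Y}\nabla f\cdot\nabla h\,dx\,dy+\int_0^1 f\,\partial_yh\,dx\Big|_{y=Y}.\tag{1}$$
Only the top edge contributes: the flux form of $f\nabla h$ is conformally invariant, so the sides of $F_Y$ identified by $z\mapsto z+1$ and $z\mapsto-1/z$ cancel.

**Definition 2 ($\Delta$ and $j$).** Let $\Delta=q\prod_{n\ge1}(1-q^n)^{24}$, which has weight 12 and no zeros, and $j=E_4^3/\Delta=q^{-1}+744+\sum_{n\ge1}c_nq^n$ with all $c_n>0$.

The map $j:\mathbb H\to\mathbb C$ is onto, $j(z)=j(u)$ exactly when $z\in\Gamma u$, and $j(\cdot)-j(u)$ vanishes at each point of $\Gamma u$ to order equal to the order of the stabilizer of that point. Over $\mathbb C\setminus\{0,1728\}$, $j$ is an unramified covering. *Example.* $j(\rho)=0$ with stabilizer of order 3, so $j$ has a triple zero at $\rho$; $j(i)=1728$ with stabilizer of order 2, so $j-1728$ has a double zero at $i$.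

**Definition 3 (modular polynomial).** For a prime $l$, $\Phi_l(X,Y)\in\mathbb Z[X,Y]$ is the minimal polynomial of the function $j(lz)$ over $\mathbb C(j)$, so that $\Phi_l(j(lz),j(z))=0$. It is symmetric, of degree $l+1$ in each variable, and with
$$R_l=\Big\{\begin{pmatrix}l&0\\0&1\end{pmatrix},\begin{pmatrix}1&b\\0&l\end{pmatrix}:0\le b<l\Big\},\qquad \Phi_l(X,j(w))=\prod_{\gamma\in R_l}\big(X-j(\gamma w)\big).\tag{2}$$
In particular $\Phi_l$ is monic in $X$ and, by symmetry, monic in $Y$. The set $R_l$ represents the integral matrices of determinant $l$ up to left multiplication by $SL_2(\mathbb Z)$.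

*Example: $\Phi_2(X,0)=(X-54000)^3$.* By (2) with $w=\rho$ the roots are the values of $j$ at $2\rho$, $\rho/2$, $(\rho+1)/2$. Now $2\rho=-1+i\sqrt3$; $-1/(\rho/2)=-2\bar\rho=1+i\sqrt3$; and $(\rho+1)/2=-\rho^2/2$, so $-1/((\rho+1)/2)=2/\rho^2=2\rho$. All three points are $\Gamma$-equivalent to $i\sqrt3$, and $\Phi_2(X,0)=(X-\alpha)^3$ with $\alpha=j(i\sqrt3)$. The polynomial is monic with integer coefficients, so $3\alpha\in\mathbb Z$ and $\alpha$ is an algebraic integer. Hence $\alpha\in\mathbb Z$. Numerically $e^{2\pi\sqrt3}=53252.3$, and $53252.3+744+196884/53252.3+\dots=54000.0$. So $\alpha=54000$.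

**Definition 4 (height).** For a nonzero complex polynomial $P$, $h(P)=\log\max|c|$ over its coefficients $c$. *Example.* $h(X^2-6XY+2)=\log6$. Since $\Phi_2(0,0)=-54000^3$, $h(\Phi_2)\ge3\log54000=32.69\ldots$

**Definition 5 (the function $\beta$).** Put
$$\beta(z)=-\log\big(y^6|\Delta(z)|\big)=2\pi y-6\log y-24\sum_{n\ge1}\log|1-q^n|.\tag{3}$$
Since $\operatorname{Im}\gamma z=y/|cz+d|^2$ and $\Delta(\gamma z)=(cz+d)^{12}\Delta(z)$, $\beta$ is $\Gamma$-invariant. It is smooth, and $D\beta=6$ because $\log|\Delta|$ is harmonic. For $y\ge1$, $\beta=2\pi y-6\log y+O(e^{-2\pi y})$, so $\beta$ is bounded below. Finally $\int_0^1\beta(x+iY)\,dx=2\pi Y-6\log Y$, since $\log|1-q^n|$ has mean $0$ in $x$.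

*Example.* At $\rho$, $q=-e^{-\pi\sqrt3}=-0.0043334\ldots$, and (3) gives $\beta(\rho)=5.44140+0.86305-0.10333=6.2011\ldots$. At $i\sqrt3$, $\beta(i\sqrt3)=10.88280-3.29584+0.00045=7.5874\ldots$

**Definition 6 (Hecke operator).** For $l$ prime and $f$ a $\Gamma$-invariant function, $\bar Tf(z)=\frac1{l+1}\sum_{\gamma\in R_l}f(\gamma z)$. Right multiplication by $\Gamma$ permutes the classes represented by $R_l$, so $\bar Tf$ is again $\Gamma$-invariant; clearly $\bar T1=1$. *Example.* For $l=2$ the computation above gives $\bar Tf(\rho)=f(i\sqrt3)$. In particular $\bar T\beta(\rho)-\beta(\rho)=7.5874-6.2011=1.3863$, which agrees to these decimals with $2\log2$; formula (16) below will explain this.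

**Definition 7 (the constants).** Put
$$\kappa=2\gamma-2\log2-2\tfrac{\zeta'(2)}{\zeta(2)},\quad C=6\kappa-6,\quad M=\max_{|j(z)|=1}\beta(z),\quad K=2M+C,$$
with $\gamma$ Euler's constant. *Example.* With $\zeta'(2)=-0.93754825\ldots$ one gets $\kappa=0.90805\ldots$ and $C=-0.55164\ldots$

**Definition 8 (composite levels).** For $N\ge2$ let $\psi(N)=N\prod_{p\mid N}(1+\frac1p)$, let $d(N)$ be the number of divisors of $N$, let $\lambda_N=\sum_{p^n\|N}\frac{p^n-1}{p^{n-1}(p^2-1)}\log p$, and let $\Phi_N$ be the minimal polynomial of $j(Nz)$ over $\mathbb C(j)$. *Example.* $\psi(4)=6$ and $\lambda_4=\frac{3}{2\cdot3}\log2=\frac12\log2$.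

## 2. What stands next to $6l\log l$

It is known (Cohen) that $h(\Phi_l)=6l\log l+O(l)$ for $l$ prime, and explicitly that $h(\Phi_l)\le6l\log l+16l+14\sqrt l\log l$ and $h(\Phi_l)\le6l\log l+18l$ for every prime $l$. The following conjecture comes from Reinier Broker and Andrew V. Sutherland, "An explicit height bound for the classical modular polynomial", arXiv:0909.3442 (2009):
$$\liminf_{l\to\infty}\frac{h(\Phi_l)-6l\log l}{l}>11.8\qquad(l\text{ prime}).$$
Is it true? Yes. The quotient even has a limit, and the limit is $K$.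

**Theorem 1.** For primes $l\to\infty$, $h(\Phi_l)=6l\log l+Kl+O(l^{39/64}\log l)$.

**Theorem 2.** $K\ge2\beta(\rho)+C>11.84$; more precisely $11.850<K<11.856$. Hence the $\liminf$ equals $K>11.8$, and the conjecture holds.

**Theorem 3.** For $N\ge2$, $h(\Phi_N)=6\psi(N)(\log N-2\lambda_N)+K\psi(N)+O\big(d(N)N^{39/64}\log N\big)$.

Theorem 3 is not needed for the conjecture. Besides standard facts of complex analysis, we quote the following.

* (i) Kronecker's first limit formula (Lang, *Elliptic Functions*, Ch. 20), with $|\eta|^{24}=|\Delta|$: uniformly for $z$ in compacta, $\sum'_{(m,n)}\frac{y^s}{|mz+n|^{2s}}=\frac\pi{s-1}+2\pi\big(\gamma-\log2-\log(\sqrt y|\eta(z)|^2)\big)+O(s-1)$.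
* (ii) The spectral decomposition of $L^2(\Gamma\backslash\mathbb H)$ into constants, an orthonormal basis of cuspidal Hecke–Maass eigenforms, and the Eisenstein series $E(z,\frac12+it)$. Hecke operators are self-adjoint and act on each part by their eigenvalues (Iwaniec, *Spectral Methods of Automorphic Forms*).
* (iii) Kim–Sarnak (appendix to H. Kim, J. AMS 16 (2003)): for a Hecke–Maass cusp form $u$ on $SL_2(\mathbb Z)$ with $\lambda_u(p)=\alpha_p+\alpha_p^{-1}$, one has $|\alpha_p^{\pm1}|\le p^\theta$, $\theta=7/64$.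
* (iv) Weyl's lemma: a continuous weak solution of $Df=h$ with $h$ smooth is smooth.

## 3. The bidisc, and the origin for $l=2$ and $l\equiv1\bmod 3$

**Step 1: replace coefficients by a maximum.** Let $M_l=\max_{|X|,|Y|\le1}|\Phi_l(X,Y)|$, which equals the maximum over $|X|=|Y|=1$ by the maximum principle. Cauchy's estimate bounds each coefficient by $M_l$, and there are at most $(l+2)^2$ coefficients, so $e^{h(\Phi_l)}\le M_l\le(l+2)^2e^{h(\Phi_l)}$. Hence
$$h(\Phi_l)=\log M_l+O(\log l).\tag{4}$$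
So we need the size of
$$\frac1{l+1}\log|\Phi_l(j(z),j(w))|=\frac1{l+1}\sum_{\gamma\in R_l}\log|j(z)-j(\gamma w)|\qquad(|j(z)|,|j(w)|\le1),$$
the average of the function $u\mapsto\log|j(z)-j(u)|$ over the Hecke points $\gamma w$.

**Step 2: the natural attempt.** Hecke points equidistribute: for nice $f$, $\bar Tf(w)\to\frac3\pi\int_Ff\,d\mu$. So take one pair, say $z=w=\rho$ (that is, $X=Y=0$), and replace the average by an integral. For $l=2$ the value is $\log54000=10.8967$. For large $l$ the attempt breaks in two places.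

First, the limit does not exist: for $v\to\infty$, $\log|j(z)-j(u)|=2\pi v+o(1)$, and $\int^\infty2\pi v\,dv/v^2=\infty$. The growth of $h(\Phi_l)/l$ like $6\log l$ comes from here.

Second, the function equals $-\infty$ on $\Gamma z$, and Hecke points can land exactly there. *If $l\equiv1\bmod3$, then $\Phi_l(0,0)=0$.* Indeed $l=a^2-ab+b^2$ for some integers $a,b$. The matrix $\begin{pmatrix}a-b&-b\\b&a\end{pmatrix}$ has determinant $l$ and fixes $\rho$, because with $\lambda=a+b\rho$ we have $\lambda\rho=(a-b)\rho-b$. Write it as $\delta\gamma$ with $\delta\in SL_2(\mathbb Z)$, $\gamma\in R_l$. Then $\gamma\rho=\delta^{-1}\rho$, so $j(\gamma\rho)=0$ and a factor of $\Phi_l(0,0)$ vanishes. For $l=7$: $a=3$, $b=1$, and $(2\rho-1)/(\rho+3)=\rho$ because $\rho^2+3\rho=2\rho-1$.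

So no pointwise asymptotic can hold. The plan is as follows. To cure the cusp, subtract $\beta(u)$, which has the same leading growth and on which $\bar T$ acts explicitly. To cure the logarithmic singularity, average over small discs in $z$ and in $w$. The maximum $M_l$ survives averaging: from above because $\log|\Phi_l|$ is subharmonic, from below because an average over discs inside $\{|j|\le1\}$ is at most $\log M_l$. The technical heart is to make the averaging cheap.

## 4. The kernel $\log|j(z)-j(u)|-\beta(u)$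

**Lemma 1.** A $\Gamma$-invariant harmonic function on $\mathbb H$ has the form $b(j(z))$ with $b$ harmonic on $\mathbb C$. If moreover $\max(b(X),0)=o(|X|)$ as $|X|\to\infty$, then $b$ is constant.

*Proof.* By invariance the function is $b\circ j$, and $b$ is continuous since $j$ is open and onto. Off $j^{-1}\{0,1728\}$, $j$ is locally biholomorphic, so $b$ is harmonic off $\{0,1728\}$; being continuous, it is harmonic there too (removable singularities). Write $b=\operatorname{Re}f$ with $f$ entire. Borel–Carathéodory gives, for $|X|=\varrho<R$, $|f(X)-f(0)|\le\frac{2\varrho}{R-\varrho}\max_{|X'|\le R}\operatorname{Re}(f(X')-f(0))$. In the second case this tends to $0$ as $R\to\infty$. $\square$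

**Step 1: square integrability.** We show that for $K_0\subset\mathbb H$ compact,
$$\sup_{z\in K_0}\int_F\big|\log|j(z)-j(u)|-\beta(u)\big|^2d\mu(u)<\infty.\tag{5}$$
For $v\ge A=A(K_0)$ we have $j(u)-j(z)=q_u^{-1}(1+O(e^{-2\pi v}))$ with $q_u=e^{2\pi iu}$, so $\log|j(z)-j(u)|=2\pi v+O(e^{-2\pi v})$. The integrand is $(6\log v+O(e^{-2\pi v}))^2$, integrable against $dv/v^2$. For $v\le A$, $\beta$ is bounded, so we need $\int_{F_A}\log^2|j(z)-j(u)|\,d\mu(u)$. Push $\mu$ forward by $j$: at $Y=j(u)$ the density is $1/(v^2|j'(u)|^2)$. Near $\rho$ (and the other corner $\rho+1$) $|j'|\asymp|u-\rho|^2\asymp|Y|^{2/3}$; near $i$, $|j'|\asymp|Y-1728|^{1/2}$; elsewhere on $F_A$, $j'\ne0$. So the density is $\ll1+|Y|^{-4/3}+|Y-1728|^{-1}$ on a bounded set. It lies in $L^{5/4}$, since $\frac43\cdot\frac54=\frac53<2$. The dual exponent is $5$, and $\log^2|X-Y|$ is bounded in $L^5_{loc}(dY)$ uniformly for bounded $X$. Hölder's inequality gives (5).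

**Step 2: continuity in $z$.** If $z_n\to z$, the functions $\log|j(z_n)-j(\cdot)|-\beta$ converge off $\Gamma z$, that is, almost everywhere, and are bounded in $L^2(F)$ by (5). As $\mu(F)<\infty$, Vitali's theorem gives convergence in $L^1(F)$. So $z\mapsto\log|j(z)-j(\cdot)|-\beta(\cdot)$ is continuous from $\mathbb H$ to $L^1(F)$.

**Step 3: the distributional Laplacian.** For a holomorphic function $f\not\equiv0$, $\log|f|$ has Euclidean Laplacian $2\pi$ times the sum of point masses at the zeros, with multiplicity. The function $j(\cdot)-j(u)$ vanishes at $w\in\Gamma u$ to the order of the stabilizer of $w$, which is $\#\{\gamma\in\Gamma:\gamma u=w\}$. So for $\varphi\in C_c^\infty(\mathbb H)$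
$$\int_{\mathbb H}\log|j(z)-j(u)|\,D\varphi(z)\,d\mu(z)=2\pi\sum_{\gamma\in\Gamma}\varphi(\gamma u).\tag{6}$$

**Lemma 2.** For all $z$, $\ I(z):=\frac3\pi\int_F\big(\log|j(z)-j(u)|-\beta(u)\big)d\mu(u)=\beta(z)+C$.

The proof has two parts: here we show that $I-\beta$ is constant, and in Section 5 we find the constant.

**Step 4: $I-\beta$ is harmonic.** $I$ is continuous by Step 2. Let $\varphi\in C_c^\infty(\mathbb H)$. By (5), Fubini applies to $\iint D\varphi(z)(\log|j(z)-j(u)|-\beta(u))$. For fixed $u$ the $z$-integral is $2\pi\sum_\gamma\varphi(\gamma u)$, by (6) and $\int_{\mathbb H}D\varphi\,d\mu=0$. (We keep $\beta(u)$ inside, as $\int_F\beta\,d\mu$ diverges.) Unfolding,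
$$\int_{\mathbb H}I\,D\varphi\,d\mu=\tfrac3\pi\cdot2\pi\int_{\mathbb H}\varphi\,d\mu=6\int_{\mathbb H}\varphi\,d\mu=\int_{\mathbb H}\beta\,D\varphi\,d\mu,$$
the last equality because $D\beta=6$. So $I-\beta$ is continuous and weakly harmonic, hence harmonic by Weyl's lemma. It is $\Gamma$-invariant, so $I-\beta=b\circ j$ as in Lemma 1.

**Step 5: $b$ is constant.** We bound $b$ from above. Let $X=j(z)$, $|X|\ge1$. Where $|j(u)|\le|X|$, $\log|X-j(u)|\le\log2+\log|X|$. Where $|j(u)|>|X|$, $\log|X-j(u)|\le\log2+\log|j(u)|$. Since $-\beta$ is bounded above and $\int_{F,|j(u)|>1}\max(0,\log|j(u)|-\beta(u))\,d\mu<\infty$ (the integrand is $6\log v+O(1)$ high up and bounded on compact parts), and since $\frac3\pi\mu(F)=1$, we get $I\le\log|X|+O(1)$. For $z\in F$ with $|X|$ large, $2\pi y=\log|X|+o(1)$, so $\beta\ge\log|X|-6\log\log|X|-O(1)$. Hence $b(X)\le6\log\log|X|+O(1)=o(|X|)$, and Lemma 1 shows that $b$ is constant.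

## 5. Computing the constant with Jensen and Kronecker

**Step 1: average over a horizontal line.** Fix $Y>1$ and $u\in F$. As a function of $q$, $q(j(z)-j(u))$ is holomorphic in $|q|<e^{-2\pi}$ with value $1$ at $q=0$. Points of $\{y>1\}$ are $\Gamma$-equivalent only by translations, and $v$ is the maximal height in $\Gamma u$. So the only possible zero in this disc is $q_u=e^{2\pi iu}$; it is simple, and present if and only if $v>1$. Jensen's formula on $|q|=e^{-2\pi Y}$ says that the mean of $\log|q(j(z)-j(u))|$ is $\max(0,2\pi v-2\pi Y)$. Therefore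
$$\int_0^1\log|j(x+iY)-j(u)|\,dx=2\pi\max(Y,v).\tag{7}$$

**Step 2: express $b$ by $\int_{F_Y}\beta$.** Average the constant $b=I-\beta$ over $x$ at height $Y$ (Fubini by (5)):
$$b=\tfrac3\pi\int_F\big(2\pi\max(Y,v)-\beta(u)\big)d\mu(u)-2\pi Y+6\log Y.$$
On $F_Y$, $\int_{F_Y}2\pi Y\,d\mu=2\pi Y(\frac\pi3-\frac1Y)$. Above $Y$, integrating over $x$ first, $\int_{v>Y}(2\pi v-\beta)\,d\mu=\int_Y^\infty6\log v\,\frac{dv}{v^2}=\frac{6(\log Y+1)}Y$. Hence
$$b=-6+6\log Y+\tfrac{18}\pi\tfrac{\log Y+1}Y-\tfrac3\pi\int_{F_Y}\beta\,d\mu.\tag{8}$$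

**Step 3: find $\int_{F_Y}\beta$ from the Eisenstein series.** Let $E(z,s)=\sum_{\Gamma_\infty\backslash\Gamma}\operatorname{Im}(\gamma z)^s$ with constant term $y^s+\phi(s)y^{1-s}$. Sorting pairs $(m,n)$ by their gcd, the sum in (i) is $2\zeta(2s)E(z,s)$. Also $\log(\sqrt y|\eta|^2)=\frac1{12}\log(y^6|\Delta|)$, so $-2\log(\sqrt y|\eta|^2)=\beta/6$, and $\frac1{2\zeta(2s)}=\frac3{\pi^2}\big(1-2\frac{\zeta'(2)}{\zeta(2)}(s-1)+\dots\big)$. Multiplying out, uniformly on compacta,
$$E(z,s)=\tfrac3\pi\Big(\tfrac1{s-1}+\kappa\Big)+\tfrac{\beta(z)}{2\pi}+O(s-1).\tag{9}$$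
Average (9) over $x$ at height $Y$: the left side is $Y^s+\phi(s)Y^{1-s}$, the mean of $\beta/2\pi$ is $Y-\frac3\pi\log Y$, and $Y^s=Y+O(s-1)$. So
$$\phi(s)Y^{1-s}=\tfrac3\pi\Big(\tfrac1{s-1}+\kappa-\log Y\Big)+O(s-1).\tag{10}$$
For $s>1$, $DE=s(s-1)E$, and (1) with $f=1$ gives $s(s-1)\int_{F_Y}E\,d\mu=sY^{s-1}+(1-s)\phi(s)Y^{-s}$, i.e.
$$\int_{F_Y}E\,d\mu=\frac{Y^{s-1}}{s-1}-\frac{\phi(s)Y^{-s}}s.$$
Compare constant terms at $s=1$. On the left use (9) and $\mu(F_Y)=\frac\pi3-\frac1Y$. On the right, the first term contributes $\log Y$; the second, by (10) and $\frac1s=1-(s-1)+\dots$, contributes $-\frac3{\pi Y}(\kappa-\log Y-1)$. Thus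
$$\tfrac3\pi\kappa\Big(\tfrac\pi3-\tfrac1Y\Big)+\tfrac1{2\pi}\int_{F_Y}\beta\,d\mu=\log Y-\tfrac3{\pi Y}(\kappa-\log Y-1),$$
so $\frac3\pi\int_{F_Y}\beta\,d\mu=6\log Y-6\kappa+\frac{18}{\pi Y}(\log Y+1)$. Insert this in (8): everything depending on $Y$ cancels and $b=6\kappa-6=C$. This proves Lemma 2. $\square$

**Definition 9 (the kernel $g$).** $g(z,u)=\log|j(z)-j(u)|-\beta(z)-\beta(u)-C$. It is symmetric, $\Gamma$-invariant in each variable, and by Lemma 2 and (5)
$$\int_Fg(z,u)\,d\mu(u)=0,\qquad\|g(z,\cdot)\|_{L^2(F)}\text{ is bounded for }z\text{ in compacta.}\tag{11}$$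
*Example.* $g(\rho,i\sqrt3)=\log54000-6.2011-7.5874+0.5516=-2.340$ to three decimals.

## 6. The Hecke operator acts on $\beta$ by a shift

**Step 1: norm of $\bar T$ off the constants.** By (ii), $\bar T$ is self-adjoint on $L^2(\Gamma\backslash\mathbb H)$. Its eigenvalue is $\frac{\sqrt l\,\lambda_u(l)}{l+1}$ on a Hecke–Maass cusp form $u$. On $E(\cdot,\frac12+it)$ it is $\frac{\sqrt l(l^{it}+l^{-it})}{l+1}$, as one reads off from $\sum_{\gamma\in R_l}(\operatorname{Im}\gamma z)^s=(l^s+l^{1-s})y^s$. By (iii), $|\lambda_u(l)|\le2l^\theta$. So on $L^2_0$, the orthogonal complement of the constants, the norm of $\bar T$ is at most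
$$\tau:=2l^{\theta-1/2}=2l^{-25/64},\qquad(l+1)\tau\ll l^{39/64}.\tag{12}$$

**Step 2: action on $\beta$.** We show
$$\bar T\beta=\beta+6\,\tfrac{l-1}{l+1}\log l.\tag{13}$$
The function $\sum_{\gamma\in R_l}\beta(\gamma z)-(l+1)\beta(z)$ is $\Gamma$-invariant, and $D$ kills it because $D(\beta\circ\gamma)=6$. By Lemma 1 it is a harmonic function of $X=j(z)\in\mathbb C$. As $y\to\infty$, uniformly in $x$,
$$\beta(lz)=2\pi ly-6\log(ly)+o(1),\qquad\sum_b\beta\big(\tfrac{z+b}l\big)=2\pi y-6l\log y+6l\log l+o(1).$$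
Subtracting $(l+1)(2\pi y-6\log y)$, the limit is $6(l-1)\log l$. So the function is bounded, hence constant by Lemma 1, equal to $6(l-1)\log l$. For $l=2$ the shift is $2\log2$, as found in Section 1.

**Step 3: the identity for $\Phi_l$.** By (2), $\frac1{l+1}\log|\Phi_l(j(z),j(w))|$ is the mean over $R_l$ of $g(z,\gamma w)+\beta(z)+\beta(\gamma w)+C$. By (13),
$$\tfrac1{l+1}\log|\Phi_l(j(z),j(w))|=\beta(z)+\beta(w)+C+6\,\tfrac{l-1}{l+1}\log l+\bar T_wg(z,w).\tag{14}$$
The subscript names the variable on which $\bar T$ acts. The explicit terms are the answer we want; the last one must be shown to be negligible, after averaging. *Example.* For $l=2$, $z=w=\rho$ the last term is $g(\rho,i\sqrt3)=-2.340$; for $l\equiv1\bmod3$ and $z=w=\rho$ it is $-\infty$.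

## 7. Invariant bumps, and what smoothing in one variable gives

**Definition 10 (bumps).** Fix a smooth $\chi\ge0$, $\chi\not\equiv0$, constant near $0$, supported in $[0,1]$. For $0<r\le\frac12$ and $z_0\in\mathbb H$ let $b_{z_0}(z)=c_r\chi(d(z,z_0)/r)$ with $c_r\asymp r^{-2}$ chosen so that $\int b_{z_0}\,d\mu=1$, and $k_{z_0}=\sum_{\gamma\in\Gamma}b_{z_0}\circ\gamma$.

So $b_{z_0}\ge0$ is smooth, radial about $z_0$, supported in $B(z_0,r)$, and $\ll r^{-2}$. Unfolding, $\int_Fk_{z_0}f\,d\mu=\int_{\mathbb H}b_{z_0}f\,d\mu$ for $\Gamma$-invariant locally integrable $f$. *Example.* Uniformly for $z_0$ in a compact set, $\int b_{z_0}\beta\,d\mu=\beta(z_0)+O(r)$. At $\rho$, with $t=(z-\rho)/(z-\bar\rho)$ and $|t|=\tanh(d(z,\rho)/2)$, $\log|j|=3\log|t|+O(1)$ near $\rho$, and $r^{-2}\int_{|t|\ll r}\log^+\frac r{|t|}\,d^2t\ll1$. So $\int b_\rho\log|j|\,d\mu=3\log r+O(1)$, although $\log|j(\rho)|=-\infty$.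

*One-sided smoothing.* Let $z,w_0$ lie in a compact set and average (14) against $b_{w_0}(w)$. By (11), $g(z,\cdot)\in L_0^2$ has bounded norm, so the last term contributes at most
$$\Big|\int_Fk_{w_0}\,\bar Tg(z,\cdot)\,d\mu\Big|\le\tau\,\|g(z,\cdot)\|\,\|k_{w_0}\|\ll\frac\tau r.$$
Here $\|k_{w_0}\|^2=\int b_{w_0}k_{w_0}\,d\mu\ll r^{-2}$, since boundedly many $\gamma$ move $B(w_0,\frac12)$ to a set meeting it. Multiplying by $l+1$, the total error is $O(lr)+O(l^{39/64}/r)$, the first part coming from $\int b_{w_0}\beta\,d\mu=\beta(w_0)+O(r)$. The best choice $r=l^{-25/128}$ gives $O(l^{103/128})$. This is $o(l)$. Combined with the arguments of Section 10 (used in the variable $w$ alone) it already yields the limit $K$, and with Theorem 2 the conjecture. It does not give Theorem 1, whose error is $l^{39/64}\log l=l^{78/128}\log l$. The loss is the factor $1/r$, the $L^2$ norm of a bump. But $g$ has only a logarithmic singularity, so a bump should cost only $\log(1/r)$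 when measured in a norm adapted to $g$. Such a norm exists because $-g$ is positive as an integral kernel, and $\bar T$ contracts it at the same rate $\tau$.

## 8. The energy form and its contraction under $\bar T$

**Definition 11 (energy form).** Let $\mathcal K$ be the real vector space of smooth $\Gamma$-invariant real functions with compact support mod $\Gamma$. For $k\in\mathcal K$ put $m=\int_Fk\,d\mu$, $Gk(z)=\int_Fg(z,u)k(u)\,d\mu(u)$, and $Q(k_1,k_2)=-\int_Fk_1\,Gk_2\,d\mu$.

By (11), Fubini and the symmetry of $g$, $Q$ is a symmetric bilinear form.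

**Lemma 3.** $Gk$ is smooth, $D\,Gk=2\pi k-6m$, $Gk\in L^2(F)$, $\int_FGk\,d\mu=0$, and $Q(k,k)\ge0$.

*Proof.* **Step 1: the equation.** $Gk$ is continuous, as $k$ is bounded and $z\mapsto\log|j(z)-j(\cdot)|-\beta(\cdot)$ is continuous into $L^1(F)$. For $\varphi\in C_c^\infty(\mathbb H)$, Fubini, (6), $D\beta=6$ and $\int D\varphi\,d\mu=0$ give
$$\int_{\mathbb H}Gk\,D\varphi\,d\mu=\int_Fk(u)\Big[2\pi\sum_\gamma\varphi(\gamma u)-6\int_{\mathbb H}\varphi\,d\mu\Big]d\mu(u)=\int_{\mathbb H}(2\pi k-6m)\varphi\,d\mu.$$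
Weyl's lemma gives smoothness and the equation.

**Step 2: the cusp.** As $y\to\infty$, $g(z,u)=6\log y-\beta(u)-C+O(e^{-2\pi y})$ uniformly for $u$ in the compact set $F\cap\operatorname{supp}k$. So $Gk=6m\log y+c+O(e^{-2\pi y})$ with a constant $c$. For large $y$ we have $k=0$, so $Gk-6m\log y-c$ is harmonic; by interior estimates on discs of radius $1$ its gradient is $O(e^{-2\pi y})$. In particular $Gk\in L^2(F)$.

**Step 3: mean zero.** By (11) and symmetry $\int_F|k(u)|\int_F|g(z,u)|\,d\mu(z)\,d\mu(u)<\infty$, so Fubini and (11) give $\int_FGk\,d\mu=0$.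

**Step 4: positivity.** Substitute $k=\frac1{2\pi}(D\,Gk+6m)$, drop the $6m$ by Step 3, and apply (1):
$$Q(k,k)=-\tfrac1{2\pi}\int_FGk\,D\,Gk\,d\mu=\tfrac1{2\pi}\lim_{Y\to\infty}\Big[\int_{F_Y}|\nabla Gk|^2dx\,dy-\int_0^1Gk\,\partial_yGk\,dx\Big|_{y=Y}\Big].$$
By Step 2 the boundary term is $O(\log Y/Y)$. So $Q(k,k)\ge0$. $\square$

*Example.* Let $\varphi\in\mathcal K$ and $k=D\varphi$. Then $m=0$ by (1), and $Gk-2\pi\varphi$ is harmonic, $\Gamma$-invariant and bounded (Step 2 with $m=0$), hence constant by Lemma 1. As $\int_Fk\,d\mu=0$, the constant does not matter, and $Q(D\varphi,D\varphi)=-2\pi\int_F\varphi\,D\varphi\,d\mu=2\pi\int_F|\nabla\varphi|^2dx\,dy$: a Dirichlet energy.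

**Step A: $\bar T$ preserves $\mathcal K$.** If $k(z)=0$ for $y>Y_0$, then $\bar Tk(z)=0$ for $y>lY_0$, because $\operatorname{Im}\gamma z\ge y/l$ for $\gamma\in R_l$.

**Step B: $\bar T$ commutes with $G$.** This uses the symmetry of $\Phi_l$. All terms of (14) except the last are visibly symmetric in $(z,w)$, and so is $g$; hence $\bar T_wg(z,w)=\bar T_zg(z,w)$ whenever $\Phi_l(j(z),j(w))\ne0$. For fixed $z$ this excludes only a discrete set of $w$, since $\Phi_l(j(z),\cdot)$ is a polynomial of degree $l+1$. As $g(z,\cdot)\in L^2$ and $\bar T$ is self-adjoint,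
$$G\bar Tk(z)=\int_Fg(z,u)\,\bar Tk(u)\,d\mu(u)=\int_F\bar T_ug(z,u)\,k(u)\,d\mu(u)=\int_F\bar T_zg(z,u)\,k(u)\,d\mu(u)=\bar TGk(z).$$
Since $Gk_2\in L^2$, it follows that
$$Q(\bar Tk_1,k_2)=-\int_Fk_1\,\bar TGk_2\,d\mu=-\int_Fk_1\,G\bar Tk_2\,d\mu=Q(k_1,\bar Tk_2).\tag{15}$$

**Lemma 4.** $|Q(\bar Tk_1,k_2)|\le\tau\,Q(k_1,k_1)^{1/2}Q(k_2,k_2)^{1/2}$ for $k_1,k_2\in\mathcal K$.

*Proof.* By Cauchy–Schwarz for $Q\ge0$ it suffices to show $Q(\bar Tk,\bar Tk)\le\tau^2Q(k,k)$. We know the contraction in $L^2$ and want it for $Q$; high powers of $\bar T$ transfer it. Put $a_n=Q(\bar T^nk,k)$. By (15), $a_{2n}=Q(\bar T^nk,\bar T^nk)\ge0$, and Cauchy–Schwarz gives $a_n^2\le a_{2n}a_0$. If $a_0=0$, then $a_2^2\le a_4a_0=0$ and we are done. Otherwise iterate: $a_2/a_0\le(a_4/a_0)^{1/2}\le\dots\le(a_{2^m}/a_0)^{2^{-(m-1)}}$. On the other hand let $k_0$ be $k$ minus its mean. Since $\bar T1=1$ and $\int_FGk\,d\mu=0$,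
$$a_n=-\langle\bar T^nk_0,Gk\rangle\le\tau^n\|k_0\|\,\|Gk\|.$$
With $n=2^m$ this gives $a_2/a_0\le\tau^2\big(\|k_0\|\|Gk\|/a_0\big)^{2^{-(m-1)}}$. Let $m\to\infty$: $a_2\le\tau^2a_0$. $\square$

## 9. The energy of a bump is logarithmic

**Lemma 5.** For $z_0$ in a compact set $K_0$ and $0<r\le\frac12$, $Q(k_{z_0},k_{z_0})\ll_{K_0}1+\log(1/r)$.

*Proof.* **Step 1: unfold.** $Q(k_{z_0},k_{z_0})=-\iint g(z,u)b_{z_0}(z)b_{z_0}(u)\,d\mu(z)\,d\mu(u)$, where $z,u$ range over the closed $\frac12$-neighborhood $K_1$ of $K_0$. We need an upper bound for $-g$ there.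

**Step 2: factor out the zeros of $j(u)-j(z)$.** Let $V\supset K_1$ be open and relatively compact in $\mathbb H$, and $S=\{\gamma\in\Gamma:\gamma\bar V\cap\bar V\ne\emptyset\}$, a finite set. We claim that
$$H(z,u)=\frac{j(u)-j(z)}{\prod_{\gamma\in S}(u-\gamma z)}$$
is holomorphic and zero-free on $V\times V$.

*Holomorphy.* List $S=\{\gamma_1,\dots,\gamma_n\}$ and divide by one factor at a time. Suppose that $A(z,u)=(j(u)-j(z))/\prod_{i<k}(u-\gamma_iz)$ is already holomorphic on $V\times V$. At a point of the graph $u=\gamma_kz$ in $V\times V$ with $\gamma_iz\ne\gamma_kz$ for all $i<k$, $A$ vanishes because $j(\gamma_kz)=j(z)$. Such points are dense in the graph, as for $i\ne k$ the equation $\gamma_iz=\gamma_kz$ has only isolated solutions. By continuity $A$ vanishes on the whole graph. In the coordinates $(z,u-\gamma_kz)$ near a point of the graph, a holomorphic function vanishing where the second coordinate is $0$ is divisible by it. So $A/(u-\gamma_kz)$ is holomorphic,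 and we continue.

*No zeros.* Fix $z\in V$ and $u_0\in V$. The order of $j(u)-j(z)$ in $u$ at $u_0$ is $\#\{\gamma\in\Gamma:\gamma z=u_0\}$: the order of the stabilizer if $u_0\in\Gamma z$, and $0$ otherwise. All such $\gamma$ lie in $S$, so the denominator has the same order in $u$ at $u_0$. Hence $H(z,u_0)\ne0$.

**Step 3: integrate the logarithms.** $|H|$ is bounded below on the compact set $K_1\times K_1$, so there
$$-g(z,u)\le\sum_{\gamma\in S}\log^+\frac1{|u-\gamma z|}+O(1).$$
On $K_1$ hyperbolic and Euclidean metrics are comparable, so $B(z_0,r)$ has Euclidean area $\ll r^2$. Among sets of given area, $\int\log^+\frac1{|u-\zeta|}$ is largest over a disc centered at $\zeta$. So, uniformly in $\zeta\in\mathbb C$,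
$$\int b_{z_0}(u)\log^+\frac1{|u-\zeta|}\,d\mu(u)\ll r^{-2}\int_{|t|\ll r}\log^+\frac1{|t|}\,d^2t\ll1+\log\frac1r.$$
Take $\zeta=\gamma z$, integrate against $b_{z_0}(z)$, which has mass $1$, and sum over the finite set $S$. $\square$

**The averaged identity.** Let $z_0,w_0\in K_0$ and integrate (14) against $b_{z_0}(z)b_{w_0}(w)$. This is legitimate: (14) holds off a null set, and $\log|\Phi_l(j(z),j(w))|=\sum_\gamma\log|j(z)-j(\gamma w)|$ is locally integrable in $(z,w)$ by (5), since for $w$ in a compact set the points $\gamma w$ lie in finitely many $\Gamma$-translates of $F$ and $\beta$ is bounded on compacta. In the last term, integrate in $w$ first: by self-adjointness $\int_Fk_{w_0}(w)\,\bar T_wg(z,w)\,d\mu(w)=G\bar Tk_{w_0}(z)$. So this term contributes $\int b_{z_0}\,G\bar Tk_{w_0}\,d\mu=-Q(k_{z_0},\bar Tk_{w_0})$, which is $O(\tau(1+\log\frac1r))$ by Lemmas 4 and 5. With (12) and $\int b_{z_0}\beta\,d\mu=\beta(z_0)+O(r)$ we obtain, uniformly for $z_0,w_0\in K_0$,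
$$\iint b_{z_0}(z)b_{w_0}(w)\log|\Phi_l(j(z),j(w))|\,d\mu\,d\mu=(l+1)\big[\beta(z_0)+\beta(w_0)+C+O(r)\big]+6(l-1)\log l+O\big(l^{39/64}(1+\log\tfrac1r)\big).\tag{16}$$

## 10. From averages back to the maximum: proof of Theorem 1

Let $\mathcal E=\{z:|j(z)|\le1\}$; $F\cap\mathcal E$ is compact. Let $K_0$ be the closed hyperbolic $1$-neighborhood of $F\cap\mathcal E$, and take $r=1/l$. Then $\log\frac1r=\log l$, and $(l+1)O(r)=O(1)$.

**Step 1: $\max_{\mathcal E}\beta=M$.** By $\Gamma$-invariance the maximum is attained. At a local maximum in the open set $\{|j|<1\}$ we would have $D\beta\le0$, contradicting $D\beta=6$. So the maximum is attained where $|j|=1$, and equals $M$.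

**Step 2: upper bound.** Let $|X|=|Y|=1$, $X=j(z_0)$, $Y=j(w_0)$ with $z_0,w_0\in F$. For each fixed value of one variable, $\log|\Phi_l(j(z),j(w))|$ is subharmonic in the other ($\Phi_l$ is monic in each variable, so the function is not identically $-\infty$). Subharmonicity is conformally invariant, so the sub-mean-value inequality holds on hyperbolic circles, and radial weights of mass $1$ preserve it. Applied in $z$ for each $w$, it gives $\log|\Phi_l(j(z_0),j(w))|\le\int b_{z_0}(z)\log|\Phi_l(j(z),j(w))|\,d\mu(z)$. Integrate against $b_{w_0}(w)$ and apply it once more in $w$ on the left: $\log|\Phi_l(X,Y)|$ is at most the left side of (16). Since $\beta(z_0),\beta(w_0)\le M$,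
$$\log M_l\le(l+1)(2M+C)+6(l-1)\log l+O(l^{39/64}\log l).$$

**Step 3: a disc inside $\mathcal E$ near the maximum.** For the lower bound we need bumps supported in $\mathcal E$. Let $z_*\in F$ with $|j(z_*)|=1$, $\beta(z_*)=M$. We claim that for all small $r$ there is $z_1$ with $d(z_1,z_*)=2r$ and $B(z_1,r)\subset\mathcal E$. Put $t=(z-z_*)/(z-\bar z_*)$, so that $d(z,z_*)=2\operatorname{artanh}|t|$. Since $j(z_*)\ne0,1728$, $j'(z_*)\ne0$, and $\log|j|=\operatorname{Re}(at)+O(|t|^2)$ with $a\ne0$. Let $z_1$ correspond to $t_1=-\frac{\bar a}{|a|}\tanh r$, so $d(z_1,z_*)=2r$. A point of $B(z_1,r)$ satisfies $|t-t_1|\le\tanh(\frac r2)|1-\bar t_1t|\le\frac r2(1+O(r^2))$. Hence $\operatorname{Re}(at)\le-|a|\big(\tanh r-\frac r2-O(r^3)\big)$, and $\log|j|\le-\frac{|a|r}2+O(r^2)<0$ for small $r$. This proves the claim.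

**Step 4: lower bound.** For $l$ large, $z_1\in K_0$. Use (16) with $z_0=w_0=z_1$. The left side is at most $\log M_l$, because $|\Phi_l(j(z),j(w))|\le M_l$ on $\mathcal E\times\mathcal E$ and the weights have mass $1$. With $\beta(z_1)=M+O(r)$,
$$\log M_l\ge(l+1)(2M+C)+6(l-1)\log l-O(l^{39/64}\log l).$$

**Step 5: conclusion.** With (4), $h(\Phi_l)=6(l-1)\log l+K(l+1)+O(l^{39/64}\log l)=6l\log l+Kl+O(l^{39/64}\log l)$. $\blacksquare$

## 11. Enclosing $K$: proof of Theorem 2

By Theorem 1 the quotient in the conjecture tends to $K$. It remains to bound $K$.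

**Step 1: $K>11.84$.** Since $j(\rho)=0$, $\rho\in\mathcal E$, and $M\ge\beta(\rho)$ by Step 1 of Section 10. At $\rho$, $y=\frac{\sqrt3}2$ and $|q|=e^{-\pi\sqrt3}<0.00434$. Using $\log|1-q^n|\le\log(1+|q|^n)\le|q|^n$,
$$\beta(\rho)=\pi\sqrt3+3\log\tfrac43-24\sum_{n\ge1}\log|1-q^n|\ge5.4413+0.8630-24\tfrac{|q|}{1-|q|}\ge6.3043-0.1047=6.1996.$$
Next, $(\log x/x^2)''=(6\log x-5)/x^4>0$ for $x\ge3$, so the trapezoid rule overestimates integrals and $\sum_{n\ge10}\frac{\log n}{n^2}\ge\frac12\cdot\frac{\log10}{100}+\int_{10}^\infty\frac{\log x}{x^2}dx$. Hence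
$$-\zeta'(2)=\sum_{n\ge2}\tfrac{\log n}{n^2}\ge\sum_{n=2}^9\tfrac{\log n}{n^2}+\tfrac{\log10}{200}+\tfrac{\log10+1}{10}>0.5954+0.0115+0.3302=0.9371.$$
So $-\zeta'(2)/\zeta(2)>0.9371/1.64494>0.5696$, $\kappa>2(0.57721-0.69315+0.5696)>0.9073$, and $C>-0.5562$. Therefore $K\ge2\beta(\rho)+C>12.3992-0.5562=11.843>11.8$. This settles the conjecture.

**Step 2: $K>11.850$.** With the standard value $\zeta'(2)=-0.93754825\ldots$, $C=-0.55164\ldots$. With $|q|=0.004333\ldots$, $24\sum\log|1-q^n|=0.1033\ldots$ and $\beta(\rho)=6.2011\ldots$. So $12.4022<2\beta(\rho)<12.4024$ and $-0.5517<C<-0.5516$, which gives $11.8505<2\beta(\rho)+C<11.8508$. In particular $K>11.850$.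

It remains to show that $\beta$ on $|j|=1$ exceeds $\beta(\rho)$ by very little. We describe $\beta$ as a function of $X=j(z)$ on a large disc.

**Step 3: $t^3$ is a function of $X$.** Put $t=(z-\rho)/(z-\bar\rho)$, $R=1728$, $D_R=\{|X|<R\}$, and let $\Omega$ be the component of $j^{-1}(D_R)$ containing $\rho$. Over $D_R\setminus\{0\}$, $j$ is an unramified covering, and $\Omega\setminus j^{-1}(0)\to D_R\setminus\{0\}$ is a connected covering of a space with fundamental group $\mathbb Z$. A loop around $0$ lifted near $\rho$ closes up after exactly $3$ turns, so the covering is cyclic of degree $3$; in particular $\rho$ is the only zero of $j$ in $\Omega$. The stabilizer of $\rho$ has order $3$, preserves $\Omega$ and $j$, and acts by $t\mapsto\omega t$, $\omega^3=1$, so it is the deck group. Hence $t^3$, being invariant, is $P(X)$ with $P$ holomorphic on $D_R\setminus\{0\}$. As $|t|<1$, the singularity at $0$ is removable, with $P(0)=0$ and $|P|<1$.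

**Step 4: $t$ is tiny when $|X|=1$.** Write $x=X/R$. By Schwarz, $P(X)=x\varphi(x)$ with $|\varphi|\le1$; by Schwarz–Pick, $|\varphi(x)|\le|\varphi(0)|+|x|$. If $j\sim c_tt^3$ at $\rho$, then $|\varphi(0)|=R/|c_t|$. To find $c_t$: $z-\rho\sim(\rho-\bar\rho)t=i\sqrt3\,t$; $j=E_4^3/\Delta$; Ramanujan's formula $\frac1{2\pi i}E_4'=\frac13(E_2E_4-E_6)$ with $E_4(\rho)=0$ gives $|E_4'(\rho)|=\frac{2\pi}3|E_6(\rho)|$; and $1728\Delta=E_4^3-E_6^2$ gives $|E_6(\rho)|^2=1728|\Delta(\rho)|$. So
$$|c_t|=\frac{3\sqrt3\,|E_4'(\rho)|^3}{|\Delta(\rho)|}=3\sqrt3\,(2\pi/3)^3\cdot1728\,|E_6(\rho)|.$$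
By the definition of $\beta$, $|\Delta(\rho)|=(2/\sqrt3)^6e^{-\beta(\rho)}>\frac{64}{27}e^{-6.2012}>0.0048$, so $|E_6(\rho)|>\sqrt{1728\cdot0.0048}=2.88$ and $|c_t|>5.196\cdot9.187\cdot1728\cdot2.88>237000$. Thus $|\varphi(0)|<0.0073$. For $|X|=1$ and $z\in\Omega$ over $X$,
$$|t|^3\le\big(0.0073+\tfrac1{1728}\big)/1728<4.6\cdot10^{-6},\qquad|t|^2<0.00028,\qquad-6\log(1-|t|^2)<0.0017.$$

**Step 5: split $\beta$ over $D_R$.** From $z=(\rho-\bar\rho t)/(1-t)$ we get $y=\frac{\sqrt3}2\frac{1-|t|^2}{|1-t|^2}$. So $\Psi=\Delta(z)(1-t)^{-12}$ satisfies $-\log|\Psi|=\beta+6\log\frac{\sqrt3}2+6\log(1-|t|^2)$. The right side is invariant under $t\mapsto\omega t$ on $\Omega$. So $\Psi(\omega t)/\Psi(t)$ is holomorphic of modulus $1$ on the connected set $\Omega$, hence constant, and equal to $1$ as seen at $t=0$. Therefore $\Psi$ is a zero-free holomorphic function of $X\in D_R$ (off $0$ because $j$ is locally biholomorphic on $\Omega\setminus\{\rho\}$, at $0$ by continuity). On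 the disc we may define $f=\log(\Psi/\Psi(\rho))$, where $\Psi(\rho)$ is the value at $z=\rho$, with $f(0)=0$. Subtracting the value at $t=0$,
$$\beta=\beta(\rho)-6\log(1-|t|^2)-\operatorname{Re}f,\qquad-\operatorname{Re}f\le\beta-\beta(\rho)\ \text{ on }D_R.\tag{17}$$

**Step 6: $\beta-\beta(\rho)<0.5$ on $D_R$.** Let $z\in F$ with $|j(z)|\le1728$. If $y\ge1$, then $|q|\le e^{-2\pi}$. As $c_n>0$, $\sum c_n|q|^n\le\sum c_ne^{-2\pi n}=j(i)-e^{2\pi}-744$. So $|j|\ge e^{2\pi y}-744-(1728-744-e^{2\pi})$, whence $e^{2\pi y}<2921$ and $y<1.28$. So in all cases $\frac{\sqrt3}2\le y\le1.28$, and by convexity $2\pi y-6\log y$ is at most the larger of its values at the ends, $\max(6.305,6.562)$. Also $-\log(1-|q|^n)\le|q|^n/(1-|q|)$ gives $-24\sum\log|1-q^n|\le24\frac{0.00434}{(1-0.00434)^2}<0.106$. So $\beta<6.668$ and $\beta-\beta(\rho)<0.5$.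

**Step 7: upper bound for $K$.** By (17), $\operatorname{Re}(-f)<0.5$ on $D_R$ and $f(0)=0$. Borel–Carathéodory gives $|f|\le\frac{2\cdot0.5}{1727}<0.0006$ on $|X|=1$. Every $X$ with $|X|=1$ has a preimage in $\Omega$, and $\beta$ depends only on $X$. So (17) and Step 4 give $M<\beta(\rho)+0.0017+0.0006=\beta(\rho)+0.0023$, and $K<11.8508+0.0046<11.856$. $\blacksquare$

## 12. Composite levels: proof of Theorem 3

Let
$$R_N=\Big\{\begin{pmatrix}a&b\\0&d\end{pmatrix}:ad=N,\ 0\le b<d,\ \gcd(a,b,d)=1\Big\}.$$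
Standard facts: $|R_N|=\psi(N)$; $R_N$ represents the primitive integral matrices of determinant $N$ up to left multiplication by $SL_2(\mathbb Z)$; $\Phi_N(X,j(w))=\prod_{\gamma\in R_N}(X-j(\gamma w))$; and $\Phi_N$ is symmetric for $N\ge2$. So $\Phi_N$ is monic of degree $\psi(N)$ in each variable. Put $\bar T_N=\psi(N)^{-1}\sum_{\gamma\in R_N}$. It maps $\Gamma$-invariant functions to $\Gamma$-invariant functions, fixes $1$, and preserves $\mathcal K$, since $\operatorname{Im}\gamma z=\frac ady\ge y/N$. *Example.* $R_4$ consists of $(a,b,d)=(4,0,1)$, $(2,1,2)$ and $(1,b,4)$ with $0\le b<4$: six matrices.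

**Step 1: norm of $\bar T_N$ on $L^2_0$.** Let $T_n$ be the sum over all integral $\begin{pmatrix}a&b\\0&d\end{pmatrix}$ with $ad=n$, $0\le b<d$, and $T_n^{prim}$ the sum over those with $\gcd(a,b,d)=1$. Dividing a matrix by its gcd $e$ does not change its action, so $T_n=\sum_{e^2\mid n}T^{prim}_{n/e^2}$. By Möbius inversion (here, and in this formula only, $\mu$ is the Möbius function)
$$\psi(N)\bar T_N=\sum_{e^2\mid N}\mu(e)\,T_{N/e^2}.$$
In particular $\bar T_N$ is self-adjoint by (ii). The eigenvalues of $T_n$ on $L_0^2$ are $\sqrt n\,\lambda(n)$. For cusp forms $\lambda$ is multiplicative with $\lambda(p^k)=\sum_{i=0}^k\alpha_p^{k-2i}$, so $|\lambda(n)|\le d(n)n^\theta$ by (iii). For $E(\cdot,\frac12+it)$, $\lambda(n)=\sum_{ad=n}(a/d)^{it}$, and $|\lambda(n)|\le d(n)$. So the norm of $\psi(N)\bar T_N$ on $L^2_0$ is at most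
$$\sum_{e^2\mid N}d(N/e^2)\,(N/e^2)^{1/2+\theta}\le\zeta(1+2\theta)\,d(N)\,N^{39/64}=:\psi(N)\,\tau_N.\tag{18}$$

**Step 2: action on $\beta$.** The function $\sum_{\gamma\in R_N}\beta(\gamma z)-\psi(N)\beta(z)$ is $\Gamma$-invariant and harmonic, hence a harmonic function of $X=j(z)\in\mathbb C$. As $y\to\infty$, the terms $\mp6\psi(N)\log y$ cancel and it equals $2\pi cy+6S_N+o(1)$ with
$$S_N=\sum_{\gamma\in R_N}\log\frac da,\qquad c=\sum_{\gamma\in R_N}\frac ad-\psi(N).$$
That is, it is $c\log|X|+6S_N+o(1)$. Its mean over $|X|=\varrho$ does not depend on $\varrho$, so $c=0$. It is then bounded, hence constant, and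
$$\psi(N)\,\bar T_N\beta=\psi(N)\,\beta+6S_N.\tag{19}$$

**Step 3: evaluation of $S_N$.** For given $(a,d)$ let $e=\gcd(a,d)$. The number of $b$ is $\#\{b\bmod d:\gcd(b,e)=1\}=d\varphi(e)/e$, with $\varphi$ Euler's function. This weight is a product over the primes dividing $N$, its total is $\psi(N)$, and $\log(d/a)$ is a sum over these primes. So $S_N/\psi(N)=\sum_{p^n\|N}S_{p^n}/\psi(p^n)$. For $N=p^n$ and $a=p^i$, $\log(d/a)=(n-2i)\log p$, and the weight is $p^n$ for $i=0$, $1$ for $i=n$, and $p^{n-i}-p^{n-i-1}$ for $0<i<n$. So $S_{p^n}=(n\psi(p^n)-2A)\log p$ with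
$$A=n+\sum_{i=1}^{n-1}i\,(p^{n-i}-p^{n-i-1})=n+\sum_{i=1}^{n-1}p^{n-i}-(n-1)=\frac{p^n-1}{p-1};$$
the middle equality shifts the index in the second half of the sum. As $\psi(p^n)=p^{n-1}(p+1)$, $S_{p^n}/\psi(p^n)=n\log p-2\frac{p^n-1}{p^{n-1}(p^2-1)}\log p$. Summing over $p$,
$$S_N=\psi(N)(\log N-2\lambda_N).\tag{20}$$
*Check.* For $N=4$ the definition gives $S_4=4\log4-\log4+0=6\log2$, and (20) gives $6(2\log2-\log2)=6\log2$.

**Step 4: the averaged identity.** By the product formula and (19), off the zeros of $\Phi_N(j(z),j(w))$,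
$$\tfrac1{\psi(N)}\log|\Phi_N(j(z),j(w))|=\beta(z)+\beta(w)+C+\tfrac{6S_N}{\psi(N)}+(\bar T_N)_wg(z,w).$$
By the symmetry of $\Phi_N$ and $g$, $(\bar T_N)_wg=(\bar T_N)_zg$ there, and for fixed $z$ only a discrete set of $w$ is excluded. With self-adjointness this gives $G\bar T_N=\bar T_NG$ on $\mathcal K$ and $Q(\bar T_Nk_1,k_2)=Q(k_1,\bar T_Nk_2)$, exactly as in Step B of Section 8. The proof of Lemma 4 used only this, $Q\ge0$, $\bar T1=1$, $\int_FGk\,d\mu=0$ and the norm bound. So $|Q(\bar T_Nk_1,k_2)|\le\tau_N\,Q(k_1,k_1)^{1/2}Q(k_2,k_2)^{1/2}$. Lemma 5 does not involve the level. Integrating against $b_{z_0}(z)b_{w_0}(w)$ as for (16), and using (18), we obtain uniformly for $z_0,w_0\in K_0$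
$$\iint b_{z_0}b_{w_0}\log|\Phi_N(j(z),j(w))|\,d\mu\,d\mu=\psi(N)\big[\beta(z_0)+\beta(w_0)+C+O(r)\big]+6S_N+O\big(d(N)N^{39/64}(1+\log\tfrac1r)\big).$$

**Step 5: conclusion.** We may assume $N$ large, since finitely many $N$ only affect the implied constant. Take $r=1/\psi(N)$ and $K_0$ as in Section 10; then $\log\frac1r\ll\log N$ and $\psi(N)\,O(r)=O(1)$. Let $M_N$ be the maximum of $|\Phi_N|$ on $|X|,|Y|\le1$. There are at most $(\psi(N)+1)^2$ coefficients, so $h(\Phi_N)=\log M_N+O(\log N)$. The sub-mean-value inequality in $z$ and then in $w$, at points with $|j(z_0)|=|j(w_0)|=1$, gives $\log M_N\le\psi(N)(2M+C)+6S_N+O(d(N)N^{39/64}\log N)$. The bumps at the point $z_1$ of Section 10, whose discs $B(z_1,r)$ lie in $\mathcal E$ and for which $\beta(z_1)=M+O(r)$, give the reverse inequality with the same error. With (20),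
$$h(\Phi_N)=6\psi(N)(\log N-2\lambda_N)+K\psi(N)+O\big(d(N)N^{39/64}\log N\big).\qquad\blacksquare$$
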